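\title{A linear bound on the inversion diameter in terms of the oriented chromatic number}

\begin{abstract}
Inverting a vertex set $X$ in an oriented graph reverses every arc with both endpoints in $X$. The inversion diameter $\operatorname{diam}(G)$ of a graph $G$ is the largest number of inversions needed to turn one orientation of $G$ into another. We prove that $\operatorname{diam}(G)\le\sqrt2\,k+O(\sqrt k\,(\log k)^{3/2})$, where $k=\chi_o(G)$ is the oriented chromatic number of $G$; thus the inversion diameter is bounded by a linear function of $\chi_o$. The method also shows that, up to an additive polylogarithmic term in $k$, the inversion diameter of $G$ equals that of an induced subgraph with at most $k(k-1)$ edges. The leading constant cannot be smaller than $1$, bipartite graphs satisfy $\operatorname{diam}\le\chi_o$, and $\chi_o$ is not bounded by any polynomial in $\operatorname{diam}$.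
\end{abstract}

\section{Introduction}

All graphs are finite and simple. We write $\log$ for $\log_2$ and $[k]$ for $\{1,\dots,k\}$. For $W\subseteq V(G)$, the induced subgraph on $W$ is $G[W]$ and $e(W)$ is its number of edges.

Let $\vec G$ be an oriented graph and $X\subseteq V(\vec G)$. The \emph{inversion} of $X$ reverses every arc with both endpoints in $X$. For two orientations $\vec G_1,\vec G_2$ of the same labeled graph $G$, the \emph{inversion distance} is the least number of inversions that transform $\vec G_1$ into $\vec G_2$, and the \emph{inversion diameter} $\operatorname{diam}(G)$ is the largest inversion distance between two orientations of $G$. Inverting the two ends of an edge reverses that edge alone, so $\operatorname{diam}(G)$ is at most the number of edges. It can be much smaller: in a star, one inversion of the center together with the right leaves reverses any prescribed set of edges. A path $abcd$ already needs two inversions, because a set that reverses $ab$ and $cd$ contains $b$ and $c$ and so reverses $bc$ as well.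

An \emph{oriented coloring} of $\vec G$ is a proper vertex coloring such that, for any two colors $i,j$, all arcs between the color classes $i$ and $j$ point in the same direction. The oriented chromatic number of $\vec G$ is the least number of colors in such a coloring, and the \emph{oriented chromatic number} $\chi_o(G)$ of an undirected graph $G$ is the maximum of this quantity over all orientations of $G$. For example $\chi_o(K_n)=n$, since a proper coloring of $K_n$ needs $n$ colors and a coloring with all colors distinct is oriented. If $\chi_o(G)\le1$, then $G$ has no edges and $\operatorname{diam}(G)=0$.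

Both parameters measure how well one bit of information per edge can be stored on the vertices. If $\chi_o(G)=k$, the direction of each arc is read from the colors of its ends by means of a $k\times k$ table. If $\operatorname{diam}(G)=t$, each vertex stores $t$ bits, recording which of $t$ inverted sets contain it, and an edge is reversed when the dot product of the two bit vectors is $1$ over $\mathbb F_2$. A $k\times k$ table over $\mathbb F_2$ has rank at most $k$, so its entries are dot products of vectors with $k$ coordinates. This suggests that $\operatorname{diam}$ is at most about $\chi_o$, and for bipartite graphs the suggestion is a proof. In general it is not: an orientation is antisymmetric information about an edge, whereas ``reverse or keep'' is symmetric.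

It is known that $\operatorname{diam}(G)\le\chi_o(G)^2-1$ and that $\operatorname{diam}(G)\le\max(4\chi_a(G)-7,2)$, where the \emph{acyclic chromatic number} $\chi_a(G)$ is the least number of colors in a proper coloring in which every two color classes induce a forest. The second bound is linear, but the best known upper bound on $\chi_a$ in terms of $\chi_o$ is cubic. The question, posed in \cite{ABBCPR}, is whether the dependence on $\chi_o$ is linear too: \emph{are there constants $c,d$ such that every graph $G$ satisfies $\operatorname{diam}(G)\le c\,\chi_o(G)+d$?} The answer is yes.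

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that every graph $G$ with $k=\chi_o(G)\ge2$ satisfies
\[
\operatorname{diam}(G)\le\sqrt2\,k+C\sqrt k\,(\log k)^{3/2}.
\]
Hence for every $c>\sqrt2$ there is $d=d(c)$ such that $\operatorname{diam}(G)\le c\,\chi_o(G)+d$ for all graphs $G$.
\end{theorem}

The proof locates the inversion diameter on a part of $G$ whose size is bounded in terms of $k$ alone.

\begin{theorem}\label{thm:local}
There is an absolute constant $C'$ such that every graph $G$ with $k=\chi_o(G)\ge2$ has a set $W\subseteq V(G)$ with $|W|\le\frac{k(k-1)}{2\log k}$, $e(W)\le k(k-1)$ and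
\[
\operatorname{diam}(G[W])\le\operatorname{diam}(G)\le\operatorname{diam}(G[W])+C'(\log k)^2\log(2+\log k).
\]
\end{theorem}

Three families of graphs mark the limits of these statements. The \emph{$1$-subdivision} $H'$ of a graph $H$ is obtained by replacing each edge $uv$ with a path $u,s,v$ through a new vertex $s$.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] If $G$ is bipartite, then $\operatorname{diam}(G)\le\chi_o(G)$.
\item[(b)] No inequality $\operatorname{diam}\le c\,\chi_o+d$ with $c<1$ holds for all graphs: $\chi_o(K_n)=n$ and $\operatorname{diam}(K_n)\ge n-1$.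
\item[(c)] There is no linear, nor polynomial, bound of $\chi_o$ in terms of $\operatorname{diam}$: $\chi_o(K_n')\ge n$ and $\operatorname{diam}(K_n')\le\lceil\log(n+1)\rceil$.
\end{enumerate}
\end{theorem}

So the optimal leading constant, the infimum of all $c$ for which some $d$ works, lies in $[1,\sqrt2]$. We do not determine it.

The proof of Theorems \ref{thm:main} and \ref{thm:local} splits $G$ at a degree threshold $D$. Deleting vertices of degree at most $D$ for as long as possible leaves a dense core. A counting argument shows that the core has only about $k^2/2$ edges, and a graph with $m$ edges has inversion diameter at most about $2\sqrt m$ (Section~\ref{sec:edges}). The deleted vertices may be arbitrarily many, but they cost only $O(D\log D\log k)$ further inversions (Section~\ref{sec:peel}). We prove Theorem~\ref{thm:compl} first, in Section~\ref{sec:families}, because subdivided graphs show the argument for the deleted vertices in its simplest form. The two known bounds quoted above are not used.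

\section{Inversions as dot products}\label{sec:dot}

All vectors are over $\mathbb F_2$, with $x\cdot y=\sum_ix(i)y(i)$. A \emph{labeling} of $G$ is a map $\pi:E(G)\to\mathbb F_2$. A \emph{representation} of $(G,\pi)$ in $\mathbb F_2^t$ is a family of vectors $x_v\in\mathbb F_2^t$, $v\in V(G)$, with $x_u\cdot x_v=\pi(uv)$ for every edge $uv$. Nothing is required of nonadjacent pairs, nor of the products $x_v\cdot x_v$.

\begin{lemma}\label{lem:rep}
$\operatorname{diam}(G)$ is the least $t$ such that every labeling of $G$ has a representation in $\mathbb F_2^t$.
\end{lemma}

\begin{proof}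
Given orientations $\vec G_1,\vec G_2$, let $\pi(uv)=1$ if they differ on $uv$ and $\pi(uv)=0$ otherwise. Every labeling arises in this way: reverse the edges labeled $1$ in any orientation. Sequences $X_1,\dots,X_t$ of vertex sets correspond bijectively to families $(x_v)$ in $\mathbb F_2^t$ by the rule $x_v(i)=1$ if and only if $v\in X_i$. Inverting $X_1,\dots,X_t$ reverses the edge $uv$ exactly $|\{i:u,v\in X_i\}|$ times, and this number is congruent to $x_u\cdot x_v$ modulo $2$. So the sequence transforms $\vec G_1$ into $\vec G_2$ if and only if $(x_v)$ represents $\pi$. Finally, a representation in $\mathbb F_2^{t'}$ with $t'\le t$ gives one in $\mathbb F_2^t$ by appending zeros, so ``at most $t$ inversions'' means ``a representation in $\mathbb F_2^t$''.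
\end{proof}

Two consequences are immediate. If $H$ is a subgraph of $G$, then
\begin{equation}\label{eq:mono}
\operatorname{diam}(H)\le\operatorname{diam}(G),
\end{equation}
since a labeling of $H$ extends to $G$ and a representation of the extension restricts to $H$. If $G$ has $n\ge1$ vertices, $m$ edges and $t=\operatorname{diam}(G)$, then each of the $2^{tn}$ families $(x_v)$ represents one labeling and all $2^m$ labelings are represented, so
\begin{equation}\label{eq:count}
\operatorname{diam}(G)\ge m/n .
\end{equation}

Representations will be built vertex by vertex, by solving linear systems. We recall the facts used. A family of vectors over $\mathbb F_2$ is linearly independent if and only if no nonempty subfamily sums to zero; in particular two vectors are independent if and only if they are distinct and nonzero.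

\begin{lemma}\label{lem:solve}
If $v_1,\dots,v_d\in\mathbb F_2^t$ are linearly independent and $\beta_1,\dots,\beta_d\in\mathbb F_2$, then the system $v_i\cdot x=\beta_i$ $(1\le i\le d)$ has exactly $2^{t-d}$ solutions $x\in\mathbb F_2^t$.
\end{lemma}

\begin{proof}
The matrix with rows $v_1,\dots,v_d$ has rank $d$, so $x\mapsto(v_i\cdot x)_i$ maps $\mathbb F_2^t$ onto $\mathbb F_2^d$, and each fiber is a coset of a kernel of dimension $t-d$.
\end{proof}

Independence cannot be dropped: if $\sum_{i\in S}v_i=0$ with $S\ne\emptyset$, the system has no solution when $\sum_{i\in S}\beta_i=1$.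

One inversion suffices to settle all edges at a given vertex, after which the vertex can be forgotten.

\begin{lemma}\label{lem:delete}
For every vertex $a$ of $G$, $\operatorname{diam}(G)\le1+\operatorname{diam}(G-a)$. In particular $\operatorname{diam}(G)\le n-1$ if $G$ has $n\ge1$ vertices.
\end{lemma}

\begin{proof}
Let $\pi$ be a labeling. For $v\ne a$ put $\epsilon_v=\pi(av)$ if $v$ is adjacent to $a$ and $\epsilon_v=0$ otherwise. Let $(y_v)$ represent the labeling $\pi'(uv)=\pi(uv)+\epsilon_u\epsilon_v$ of $G-a$ in dimension $\operatorname{diam}(G-a)$. Put $x_a=(1,0)$ and $x_v=(\epsilon_v,y_v)$ for $v\ne a$. Then $x_a\cdot x_v=\epsilon_v=\pi(av)$ for every neighbor $v$ of $a$, and $x_u\cdot x_v=\epsilon_u\epsilon_v+\pi'(uv)=\pi(uv)$ for every edge $uv$ of $G-a$. The last assertion follows by induction from $\operatorname{diam}(K_1)=0$.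
\end{proof}

\section{Two properties of oriented colorings}\label{sec:color}

If $\chi_o(G)=k$, every orientation of $G$ has an oriented coloring with colors in $[k]$. The main proof uses this only through a local property and a global one.

\begin{lemma}\label{lem:path}
If $v\to u\to w$ is a directed path in an oriented graph, then $c(v)\ne c(w)$ in every oriented coloring $c$.
\end{lemma}

\begin{proof}
If $c(v)=c(w)=j$ and $c(u)=i$, then $v\to u$ goes from class $j$ to class $i$ and $u\to w$ goes from class $i$ to class $j$.
\end{proof}

\begin{lemma}\label{lem:edgecount}
If $\chi_o(G)=k\ge2$, then every $W\subseteq V(G)$ satisfies $e(W)\le|W|\log k+\frac{k(k-1)}2$.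
\end{lemma}

\begin{proof}
Every orientation of $G[W]$ extends to an orientation of $G$, so it has an oriented coloring $c:W\to[k]$. For each of the $\binom k2$ pairs of colors record the common direction of the arcs between the two classes, or an arbitrary direction if there are none. The coloring and this record determine the orientation. Hence $2^{e(W)}\le k^{|W|}2^{\binom k2}$; take logarithms.
\end{proof}

\begin{remark}\label{rem:count}
Lemma~\ref{lem:edgecount} shows that the lower bound \eqref{eq:count} cannot refute a linear bound: for $W\neq\emptyset$ we have $e(W)/|W|\le\log k+k/2$, by the lemma if $|W|\ge k$ and because $e(W)/|W|\le(|W|-1)/2$ if $|W|<k$. It is essential that $\chi_o$ is a maximum over all orientations. The orientation of $K_{n,n}$ from one side to the other has an oriented coloring with two colors, while $\operatorname{diam}(K_{n,n})\ge n/2$ by \eqref{eq:count}.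
\end{remark}

\section{Bipartite, complete and subdivided graphs}\label{sec:families}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Let $G$ have parts $X,Y$, let $k=\chi_o(G)$, and let $\pi$ be a labeling. Orient each edge $uv$ with $u\in X$, $v\in Y$ from $u$ to $v$ if $\pi(uv)=1$ and from $v$ to $u$ otherwise. Let $c$ be an oriented coloring with colors in $[k]$, and let $T$ be the $k\times k$ matrix over $\mathbb F_2$ with $T_{ij}=1$ if and only if some arc goes from class $i$ to class $j$. For $u\in X$ let $x_u$ be the standard basis vector $e_{c(u)}$ of $\mathbb F_2^k$, and for $v\in Y$ let $x_v$ be column $c(v)$ of $T$. For an edge $uv$ with $u\in X$ we have $x_u\cdot x_v=T_{c(u)c(v)}$. If $\pi(uv)=1$, the arc $u\to v$ makes this entry $1$. If $\pi(uv)=0$, the arc $v\to u$ forces all arcs between the two classes to go from $c(v)$ to $c(u)$, and the entry is $0$.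
\end{proof}

The bipartition is what turns a label into a direction in a way that each vertex can see. In a general graph one can fix an order of the vertices and orient $uv$, $u<v$, forward exactly when $\pi(uv)=1$; but then the label depends on the two colors and on which endpoint is smaller, and the table alone no longer determines it.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
We saw that $\chi_o(K_n)=n$. For $n=1$ there is nothing more to prove, so let $n\ge2$. On the vertices $1,\dots,n$ let $\pi(ij)=1$ if and only if $|i-j|=1$, and suppose $(x_i)$ represents $\pi$ in $\mathbb F_2^t$. The Gram matrix $M=(x_i\cdot x_j)$ equals $AA^{\mathsf T}$, where $A$ is the $n\times t$ matrix with rows $x_i$, so $M$ has rank at most $t$. The diagonal of $M$ is not prescribed, so we look at the submatrix $B$ on rows $1,\dots,n-1$ and columns $2,\dots,n$, that is, $B_{ij}=M_{i,j+1}$. For $n=4$,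
\[
B=\begin{pmatrix}1&0&0\\ *&1&0\\ 1&*&1\end{pmatrix}.
\]
In general $B_{ii}=M_{i,i+1}=1$, and for $j>i$ we have $B_{ij}=M_{i,j+1}=0$ because $j+1\ge i+2$. So $B$ is lower triangular with ones on the diagonal, its rank is $n-1$, and $t\ge n-1$. If $\operatorname{diam}\le c\,\chi_o+d$ holds for all graphs, then $n-1\le cn+d$ for all $n$, which forces $c\ge1$.
\end{proof}

With Lemma~\ref{lem:delete} we get $\operatorname{diam}(K_n)=n-1$.

Subdivided graphs are the opposite extreme. Here $\chi(H)$ denotes the ordinary chromatic number.

\begin{proposition}\label{prop:subdiv}
For every graph $H$ we have $\chi(H)\le\chi_o(H')$ and $\operatorname{diam}(H')\le\lceil\log(\chi(H)+1)\rceil$.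
\end{proposition}

\begin{proof}
Orient each path $u,s,v$ that replaces an edge $uv$ of $H$ as a directed path. By Lemma~\ref{lem:path}, an oriented coloring of this orientation gives $u$ and $v$ different colors, so it restricts to a proper coloring of $H$. This proves the first inequality.

Let $t=\lceil\log(\chi(H)+1)\rceil$, so that $2^t-1\ge\chi(H)$. Take a proper coloring of $H$ with $\chi(H)$ colors, assign distinct nonzero vectors of $\mathbb F_2^t$ to the colors, and let $x_v$ be the vector of the color of $v$ for $v\in V(H)$. Let $\pi$ be a labeling of $H'$. For a subdivision vertex $s$ with neighbors $u,v$, the vectors $x_u,x_v$ are distinct and nonzero, hence independent, and Lemma~\ref{lem:solve} gives $x_s$ with $x_u\cdot x_s=\pi(us)$ and $x_v\cdot x_s=\pi(vs)$. Every edge of $H'$ contains exactly one subdivision vertex, so $(x_v)$ represents $\pi$.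
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
Proposition~\ref{prop:subdiv} with $H=K_n$ gives both inequalities. A polynomial bound $\chi_o\le A(\operatorname{diam}+1)^B$ would give $n\le A(\log(n+1)+2)^B$ for all $n$, which is false for large $n$.
\end{proof}

\begin{example}\label{ex:c6}
The cycle $C_6$ is $K_3'$. Give the three original vertices the vectors $(1,0)$, $(0,1)$, $(1,1)$. A subdivision vertex whose edges to its first and second neighbor have labels $\alpha$ and $\beta$ receives $(\alpha,\beta)$ if the neighbors carry $(1,0),(0,1)$, receives $(\alpha,\alpha+\beta)$ if they carry $(1,0),(1,1)$, and receives $(\alpha+\beta,\alpha)$ if they carry $(0,1),(1,1)$. So $\operatorname{diam}(C_6)\le2$, with equality since $C_6$ contains a path with three edges.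
\end{example}

Proposition~\ref{prop:subdiv} gives $\operatorname{diam}(H')\le\lceil\log(\chi_o(H')+1)\rceil$, and its proof is the model for Section~\ref{sec:peel}. A well-chosen orientation forces different colors on the neighbors of a low-degree vertex; vectors are attached to colors, so their length depends on the number of colors and not on the number of vertices; and each low-degree vertex solves a linear system.

\section{Graphs with few edges}\label{sec:edges}

The core will have minimum degree greater than $D$ and about $k^2/2$ edges, hence up to about $k^2/D$ vertices. The bound $\operatorname{diam}\le n-1$ is then linear in $k$ only for $D$ of order $k$, and for such $D$ the cost $D\log D\log k$ of the deleted vertices is superlinear. We therefore need a bound in terms of the number of edges. It combines Lemma~\ref{lem:delete}, which is efficient at vertices of large degree, with a known bound in terms of the maximum degree $\Delta(G)$, whose short proof we include.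

\begin{lemma}\label{lem:maxdeg}
If $\Delta=\Delta(G)\ge1$, then $\operatorname{diam}(G)\le2\Delta-1$.
\end{lemma}

\begin{proof}
Let $t=2\Delta-1$ and let $\pi$ be a labeling. We process the vertices in an arbitrary order and choose $x_v\in\mathbb F_2^t$ when $v$ is processed, maintaining two properties:
\begin{enumerate}
\item[(i)] $x_u\cdot x_{u'}=\pi(uu')$ for every edge $uu'$ between processed vertices;
\item[(ii)] for every unprocessed vertex $w$, the family of the vectors $x_u$, $u$ a processed neighbor of $w$, is linearly independent.
\end{enumerate}
Both hold at the start. Let $v$ be the next vertex, with $d^-$ processed and $d^+$ unprocessed neighbors, so $d^-+d^+\le\Delta$. By (ii) for $v$ and Lemma~\ref{lem:solve}, the set $A$ of vectors $x$ with $x_u\cdot x=\pi(uv)$ for all processed neighbors $u$ of $v$ has size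
\[
|A|=2^{t-d^-}=2^{\Delta-1+(\Delta-d^-)}\ge2^{\Delta-1}\,2^{d^+}>2^{\Delta-1}d^+ .
\]
Let $w$ be an unprocessed neighbor of $v$. At most $\Delta-1$ neighbors of $w$ are processed, since $v$ is not, so their vectors span a subspace $L_w$ with at most $2^{\Delta-1}$ elements. The $d^+$ subspaces $L_w$ cannot cover $A$, and we choose $x_v\in A\setminus\bigcup_wL_w$. Then (i) persists because $x_v\in A$. Property (ii) persists for a neighbor $w$ of $v$ because $x_v\notin L_w$, and for other $w$ the family is unchanged. At the end, (i) says that $(x_v)$ represents $\pi$.
\end{proof}

\begin{lemma}\label{lem:sqrt}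
A graph $G$ with $m\ge1$ edges satisfies $\operatorname{diam}(G)\le\lceil2\sqrt m\,\rceil$.
\end{lemma}

\begin{proof}
Let $K=\lceil2\sqrt m\,\rceil$; we treat it as a budget of coordinates, of which each deleted vertex uses one. Put $G_0=G$. For $i=0,1,\dots,K-1$: if $2\Delta(G_i)-1\le K-i$, stop; otherwise delete a vertex of maximum degree from $G_i$ to obtain $G_{i+1}$. In the second case $2\Delta(G_i)\ge K-i+2$, so at least $(K-i+2)/2$ edges disappear. If the process never stopped, the number of deleted edges would be at least
\[
\sum_{i=0}^{K-1}\frac{K-i+2}2=\frac12\Bigl(\frac{K(K+1)}2+2K\Bigr)=\frac{K(K+5)}4>\frac{K^2}4\ge m,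
\]
which is impossible. So it stops at some $i<K$. Then $\operatorname{diam}(G_i)\le K-i$, by Lemma~\ref{lem:maxdeg} if $G_i$ has an edge and trivially if not. Applying Lemma~\ref{lem:delete} $i$ times gives $\operatorname{diam}(G)\le i+(K-i)=K$.
\end{proof}

\section{Removing vertices of low degree}\label{sec:peel}

Fix an integer $D\ge2$. Starting from $G$, delete a vertex of degree at most $D$ in the current graph for as long as there is one. Fix one run of this procedure. The set $W$ of remaining vertices is the \emph{core}; if $W\ne\emptyset$, then $G[W]$ has minimum degree at least $D+1$. List $U=V(G)\setminus W$ in the reverse order of deletion as $u_1,\dots,u_s$, and let $B(u_i)$ be the set of \emph{back-neighbors} of $u_i$, its neighbors in $W\cup\{u_1,\dots,u_{i-1}\}$. These are the neighbors that $u_i$ had when it was deleted, so $|B(u_i)|\le D$. Every edge not inside $W$ has the form $uv$ with $u\in U$ and $v\in B(u)$ in exactly one way: $u$ is the endpoint deleted first.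

\begin{proposition}\label{prop:peel}
Let $k=\chi_o(G)\ge2$, let $D\ge2$ be an integer and let $W$ be the core. Put $r=\lceil\log D\rceil$ and $t=\lfloor Dr\log k\rfloor+1$. Then
\[
\operatorname{diam}(G)\le\operatorname{diam}(G[W])+3t .
\]
\end{proposition}

We want to put the vertices $u_1,\dots,u_s$ back one at a time, each solving a system of at most $D$ equations. The greedy argument of Lemma~\ref{lem:maxdeg} breaks down, because a vertex may be a back-neighbor of arbitrarily many later vertices and cannot avoid all the subspaces $L_w$. The remedy of Proposition~\ref{prop:subdiv} is to fix the coefficient vectors in advance, using colors. There, however, every vertex was either a coefficient (an original vertex) or an unknown (a subdivision vertex). Now $u_i$ is an unknown in its own system and a coefficient in later ones. So each vertex $v$ receives two vectors: $p_v$, fixed in advance, and $q_v$, to be solved for. The dot product of the concatenations $(p_u,q_u)$ and $(p_v,q_v)$ pairs $q_u$ with $q_v$, which is useless; we need the form $p_u\cdot q_v+p_v\cdot q_u$, which pairs each unknown with a coefficient vector. In characteristic $2$ a third block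 of coordinates produces it: for $p,q,p',q'\in\mathbb F_2^t$,
\begin{equation}\label{eq:hyp}
(p,\,q,\,p+q)\cdot(p',\,q',\,p'+q')=p\cdot q'+p'\cdot q,
\end{equation}
because the left side is $p\cdot p'+q\cdot q'+(p\cdot p'+p\cdot q'+q\cdot p'+q\cdot q')$.

\begin{example}\label{ex:triangle}
Let $G$ be the triangle $u_1u_2u_3$ and $D=2$, so $W=\emptyset$, $B(u_2)=\{u_1\}$, $B(u_3)=\{u_1,u_2\}$. Let the labels of $u_1u_2$, $u_1u_3$, $u_2u_3$ be $\alpha,\beta,\gamma$. Take $p_1=(1,0)$, $p_2=(0,1)$, $p_3=(1,1)$. There is no condition on $q_1$; take $q_1=(0,0)$. The edge $u_1u_2$ asks for $p_1\cdot q_2=\alpha+p_2\cdot q_1=\alpha$; take $q_2=(\alpha,0)$. The last two edges ask for $p_1\cdot q_3=\beta+p_3\cdot q_1=\beta$ and $p_2\cdot q_3=\gamma+p_3\cdot q_2=\gamma+\alpha$, so $q_3=(\beta,\alpha+\gamma)$. For $\alpha=\beta=\gamma=1$ the vectors $(p_i,q_i,p_i+q_i)$ are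
\[
(1,0,\;0,0,\;1,0),\qquad(0,1,\;1,0,\;1,1),\qquad(1,1,\;1,0,\;0,1),
\]
and their pairwise products are $1$. Six coordinates are wasteful for a triangle; the gain is that the number of coordinates will depend on $k$ and $D$ only.
\end{example}

It remains to choose short vectors $p_v$ that are independent on every set $B(u)$. First we need a coloring with few colors that is injective on every $B(u)$. One orientation splits $B(u)$ into in- and out-neighbors of $u$, and Lemma~\ref{lem:path} separates only vertices on different sides: in a star with all arcs pointing to the center, all leaves may share a color. Since $\chi_o$ controls every orientation, we can use $r=\lceil\log D\rceil$ of them, one for each bit needed to name a back-neighbor.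

\begin{lemma}\label{lem:separate}
There is a map $\varphi:V(G)\to[k]^r$ that is injective on $B(u)$ for every $u\in U$.
\end{lemma}

\begin{proof}
For each $u\in U$, assign distinct binary strings $\sigma_u(v)$ of length $r$ to the vertices $v\in B(u)$; this is possible since $|B(u)|\le D\le2^r$. For $j=1,\dots,r$ define an orientation $O_j$ of $G$: an edge $uv$ with $u\in U$, $v\in B(u)$ is oriented $u\to v$ if the $j$-th bit of $\sigma_u(v)$ is $1$ and $v\to u$ otherwise, and edges inside $W$ are oriented arbitrarily. This is well defined because each edge not inside $W$ has a unique such form. Let $c_j:V(G)\to[k]$ be an oriented coloring of $O_j$ and put $\varphi=(c_1,\dots,c_r)$. If $v\ne w$ lie in $B(u)$, their strings differ in some bit $j$, say it is $1$ for $v$ and $0$ for $w$. Then $w\to u\to v$ in $O_j$, and $c_j(v)\ne c_j(w)$ by Lemma~\ref{lem:path}.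
\end{proof}

Next we attach vectors to the values of $\varphi$. For $D=2$ distinct nonzero vectors would do; for larger $D$ a random choice works.

\begin{lemma}\label{lem:indep}
Let $\Gamma$ be a set of size $Q\ge1$ and let $2^t>Q^D$. There is a map $P:\Gamma\to\mathbb F_2^t$ that sends any at most $D$ distinct elements of $\Gamma$ to a linearly independent family.
\end{lemma}

\begin{proof}
It suffices to find $P$ with $\sum_{g\in S}P(g)\ne0$ for every nonempty $S\subseteq\Gamma$ with $|S|\le D$. Choose the values $P(g)$ independently and uniformly. For each such $S$ the sum is uniformly distributed (condition on all terms but one), so it vanishes with probability $2^{-t}$. Each $S$ is the set of entries of some $D$-tuple in $\Gamma^D$, so there are at most $Q^D$ sets $S$. The probability that some sum vanishes is at most $Q^D2^{-t}<1$.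
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:peel}]
Let $\varphi$ be as in Lemma~\ref{lem:separate} and $\Gamma=[k]^r$. Then $Q^D=k^{rD}=2^{Dr\log k}<2^t$, so Lemma~\ref{lem:indep} gives $P:\Gamma\to\mathbb F_2^t$. Put $p_v=P(\varphi(v))$ for all $v\in V(G)$. For $u\in U$ the values $\varphi(v)$, $v\in B(u)$, are distinct and at most $D$ in number, so the family $(p_v)_{v\in B(u)}$ is linearly independent.

Fix a labeling $\pi$. The edges inside $W$ will be handled by separate coordinates, so the new coordinates must contribute nothing on them: put $q_w=0\in\mathbb F_2^t$ for $w\in W$. For $u=u_1,\dots,u_s$ in turn choose $q_u\in\mathbb F_2^t$ with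
\[
p_v\cdot q_u=\pi(uv)+p_u\cdot q_v\qquad\text{for all }v\in B(u).
\]
The right sides are already defined, since $B(u_i)\subseteq W\cup\{u_1,\dots,u_{i-1}\}$, and a solution exists by Lemma~\ref{lem:solve}. Put $z_v=(p_v,q_v,p_v+q_v)\in\mathbb F_2^{3t}$. By \eqref{eq:hyp}, $z_u\cdot z_v=p_u\cdot q_v+p_v\cdot q_u$, which equals $\pi(uv)$ on every edge with an endpoint in $U$ and equals $0$ on every edge inside $W$.

Let $(y_w)_{w\in W}$ represent the restriction of $\pi$ to $G[W]$ in dimension $\operatorname{diam}(G[W])$, put $y_u=0$ for $u\in U$, and let $x_v=(z_v,y_v)$. On an edge $uv$ with an endpoint in $U$ we get $x_u\cdot x_v=\pi(uv)+0$, and on an edge inside $W$ we get $x_u\cdot x_v=0+\pi(uv)$. So $(x_v)$ represents $\pi$ in dimension $3t+\operatorname{diam}(G[W])$, and Lemma~\ref{lem:rep} finishes the proof.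
\end{proof}

\section{The core and the choice of the threshold}\label{sec:final}

In this section $k=\chi_o(G)\ge2$ and $\ell=\log k$; the hypothesis $k\ge2$ gives $\ell\ge1$. The core has at least $(D+1)/2$ edges per vertex, while Lemma~\ref{lem:edgecount} allows only $\ell$ edges per vertex beyond a fixed allowance of $\binom k2$. Once $D+1>2\ell$, this bounds the core.

\begin{lemma}\label{lem:core}
If $D+1>2\ell$, then the core $W$ satisfies
\[
|W|\le\frac{k(k-1)}{D+1-2\ell},\qquad e(W)\le\frac{k(k-1)}2(1+\lambda),\qquad\text{where }\lambda=\frac{2\ell}{D+1-2\ell}.
\]
\end{lemma}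

\begin{proof}
For $W=\emptyset$ this is trivial. Otherwise $G[W]$ has minimum degree at least $D+1$, and Lemma~\ref{lem:edgecount} gives $\frac{(D+1)|W|}2\le e(W)\le|W|\ell+\frac{k(k-1)}2$. Comparing the outer terms yields $(D+1-2\ell)|W|\le k(k-1)$. Substituting this bound on $|W|$ in the second inequality yields $e(W)\le\frac{k(k-1)}2\lambda+\frac{k(k-1)}2$.
\end{proof}

Some condition of this kind is needed. A disjoint union of any number of copies of $K_4$ is its own core for $D=2$, and it has $\chi_o\le4\cdot2^6$: reserve four colors for each of the $2^6$ orientations of a labeled $K_4$.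

The cheapest choice for Proposition~\ref{prop:peel} is a threshold of order $\ell$.

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Take $D=\lceil4\ell\rceil\ge4$ and let $W$ be the core. Then $D+1-2\ell\ge2\ell$, so Lemma~\ref{lem:core} gives $|W|\le\frac{k(k-1)}{2\ell}$ and $\lambda\le1$, hence $e(W)\le k(k-1)$. The lower bound on $\operatorname{diam}(G)$ is \eqref{eq:mono}. For the upper bound, $D\le4\ell+1\le5\ell$ and
\[
r\le\log(5\ell)+1=\log10+\log\ell\le4\log(2+\ell),
\]
since $10\le3^3\le(2+\ell)^3$. Thus $t\le Dr\ell+1\le21\,\ell^2\log(2+\ell)$, and Proposition~\ref{prop:peel} gives the claim with $C'=63$.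
\end{proof}

Together with Lemma~\ref{lem:sqrt}, Theorem~\ref{thm:local} already gives the linear bound $\operatorname{diam}(G)\le2k+1+C'\ell^2\log(2+\ell)$. To reach the constant $\sqrt2$ we make $\lambda$ small by raising $D$. The core then costs about $\sqrt2\,k(1+\lambda/2)$, an excess of order $k\ell/D$, while the deleted vertices cost of order $D\ell\log D$, which is $D\ell^2$ when $D$ is a power of $k$. The two terms balance at $D\approx\sqrt{k/\ell}$, where both are of order $\sqrt k\,\ell^{3/2}$. We add $4\ell$ to $D$ so that Lemma~\ref{lem:core} applies for small $k$ as well.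

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $\rho=\sqrt{k/\ell}$, which satisfies $1\le \rho\le\sqrt k$, take $D=\lceil\rho\rceil+\lceil4\ell\rceil\ge4$, and let $W$ be the core.

\emph{The core.} Since $D\ge4\ell$, we have $D+1-2\ell\ge D/2$, so $\lambda/2\le2\ell/D\le2\ell/\rho=2\ell^{3/2}/\sqrt k$. By Lemmas \ref{lem:sqrt} and \ref{lem:core}, and by $\sqrt{1+\lambda}\le1+\lambda/2$,
\[
\operatorname{diam}(G[W])\le2\sqrt{e(W)}+1\le\sqrt2\,k\sqrt{1+\lambda}+1\le\sqrt2\,k+2\sqrt2\,\sqrt k\,\ell^{3/2}+1 ;
\]
if $e(W)=0$ the left side is $0$.

\emph{The deleted vertices.} From $\log x\le x$ with $x=k^{1/3}$ we get $\ell^3\le27k$, that is, $\ell\le\sqrt{27}\,\rho$ and $4\ell\le21\rho$. Hence $D\le\rho+4\ell+2\le24\rho$. Then $r\le\log D+1\le\log24+\ell/2+1\le7\ell$, and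
\[
t\le Dr\ell+1\le168\,\rho\,\ell^2+1=168\sqrt k\,\ell^{3/2}+1\le169\sqrt k\,\ell^{3/2}.
\]

Proposition~\ref{prop:peel} gives $\operatorname{diam}(G)\le\operatorname{diam}(G[W])+3t\le\sqrt2\,k+C\sqrt k\,\ell^{3/2}$ with $C=511$, as $2\sqrt2+1+3\cdot169<511$.

Finally let $c>\sqrt2$ and put
\[
d=\max\Bigl(0,\ \sup_{k\ge2}\bigl[C\sqrt k\,(\log k)^{3/2}-(c-\sqrt2)k\bigr]\Bigr).
\]
The bracket tends to $-\infty$ as $k\to\infty$, so $d$ is finite. If $k=\chi_o(G)\ge2$, then $\operatorname{diam}(G)\le\sqrt2\,k+(c-\sqrt2)k+d=ck+d$. If $\chi_o(G)\le1$, then $\operatorname{diam}(G)=0\le c\,\chi_o(G)+d$.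
\end{proof}

\begin{remark}
The constant $\sqrt2$ arises when Lemma~\ref{lem:sqrt} is applied to a core with about $k^2/2$ edges; no other step contributes a term linear in $k$. The gap between $1$ and $\sqrt2$ is visible on $K_k$, which has $\binom k2$ edges: Lemma~\ref{lem:sqrt} gives $\lceil\sqrt{2k(k-1)}\,\rceil$, while $\operatorname{diam}(K_k)=k-1$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{ABBCPR}
Carmen Arana, Thomas Bellitto, Hector Buffi\`ere, Quentin Chuet, Th\'eo Pierron, Amadeus Reinald,
\emph{Inversion diameter and 2-edge-colored homomorphisms},
arXiv:2602.24171 (2026).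

\end{thebibliography}
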